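\title{Target sets of holomorphic iteration in strictly $\mathbb{C}$-linearly convex domains}

\begin{abstract}
Let $D\subset\mathbb{C}^n$ be a bounded convex domain such that, for every $x\in\partial D$, the point $x$ is the only boundary point common to all complex supporting hyperplanes at $x$, and let $f$ be a holomorphic self-map of $D$ without fixed points. It has been conjectured that the iterates of $f$ converge to a boundary point, with no regularity assumption on $\partial D$. We show that this is true for $n=1$ and false for every $n\ge2$: the iterates may accumulate on a whole segment. On an arbitrary bounded convex domain we prove that the images of all limits of iterates reach a compact convex set contained in one complex supporting hyperplane. This gives convergence when each such hyperplane touches $\partial D$ at one point only. Finally, in the setting of the conjecture, the sets on which iterates accumulate are, up to complex affine automorphisms, exactly the nonempty compact connected subsets of $i\mathbb{R}^{n-1}\times\{0\}$.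
\end{abstract}

\section{Introduction}

Throughout, $D\subset\mathbb{C}^n$ is a bounded convex domain, $\operatorname{Hol}(D,D)$ is the set of its holomorphic self-maps, $f^k$ is the $k$-th iterate of $f\in\operatorname{Hol}(D,D)$, and convergence of holomorphic maps means uniform convergence on compact subsets. A \emph{limit map} of $f$ is a map $h\in\operatorname{Hol}(D,\mathbb{C}^n)$ that is the limit of a subsequence of $\{f^k\}$. Since $D$ is bounded, Montel's theorem shows that every subsequence of $\{f^k\}$ has a further subsequence that converges to a limit map. The \emph{target set} of $f$ is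
\[
T(f)=\bigcup_h h(D),
\]
the union over all limit maps $h$. Thus $\{f^k\}$ converges to a constant $x_0$ if and only if $T(f)=\{x_0\}$.

Suppose that $f$ has no fixed points. We use without proof the standard fact that $\{f^k\}$ is then \emph{compactly divergent}: for all compact sets $C,C'\subset D$ one has $f^k(C)\cap C'=\emptyset$ for all large $k$. Hence $T(f)\subseteq\partial D$, and the question is how the shape of $\partial D$ restricts $T(f)$.

The target set need not be a point. On the bidisc $\mathbb{D}^2$ the map $f(z,w)=(\frac{1+z}{2},w)$ has iterates $(1-2^{-k}(1-z),w)\to(1,w)$, so $T(f)=\{1\}\times\mathbb{D}$. The obstruction is a complex disc in the boundary, and the following notions detect it. A \emph{complex supporting hyperplane} at $x\in\partial D$ is a set $H=\{z\in\mathbb{C}^n: L(z)=L(x)\}$, where $L\colon\mathbb{C}^n\to\mathbb{C}$ is a nonzero complex linear functional with $\operatorname{Re}L(z)<\operatorname{Re}L(x)$ for all $z\in D$; we say that $L$ \emph{defines} $H$. Put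
\[
\operatorname{Ch}(x)=\partial D\cap\bigcap_H H,
\]
where $H$ runs over all complex supporting hyperplanes at $x$. The point $x$ is \emph{strictly $\mathbb{C}$-linearly convex} if $\operatorname{Ch}(x)=\{x\}$, and $D$ is strictly $\mathbb{C}$-linearly convex if all its boundary points are. For the bidisc, a functional $\alpha z+\beta w$ whose real part is maximal at $(1,0)$ has $\beta=0$, so $\operatorname{Ch}((1,0))=\{1\}\times\overline{\mathbb{D}}$, which contains the target set above. For $n=1$ complex hyperplanes are points, so every bounded convex plane domain is strictly $\mathbb{C}$-linearly convex; for the disc, convergence of the iterates to a boundary point is the Wolff--Denjoy theorem.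

Abate and Raissy proved for bounded convex domains with $C^2$ boundary, and Zimmer for bounded convex domains with $C^{1,\alpha}$ boundary, that for every fixed-point-free $f\in\operatorname{Hol}(D,D)$ there is $x_0\in\partial D$ with $T(f)\subseteq\operatorname{Ch}(x_0)$. In particular, if such a domain is strictly $\mathbb{C}$-linearly convex, then $\{f^k\}$ converges to the constant $x_0$. The following conjecture is stated in \cite{Abate}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $D\subset\mathbb{C}^n$ be a bounded convex strictly $\mathbb{C}$-linearly convex domain, with no regularity assumed on $\partial D$, and let $f\in\operatorname{Hol}(D,D)$ have no fixed points. Then $\{f^k\}$ converges to a constant $x_0\in\partial D$.}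
\medskip

The guess is a natural one. Neither the hypothesis nor the conclusion mentions smoothness, and the maximum principle alone shows that in a strictly $\mathbb{C}$-linearly convex domain every limit map is constant (Lemma~\ref{lem:max}). The phenomenon of the bidisc is therefore excluded, and convergence can fail only if different subsequences tend to different constants. This does happen.

\begin{theorem}\label{thm:counter}
For every $n\ge2$ there are a bounded convex strictly $\mathbb{C}$-linearly convex domain $D\subset\mathbb{C}^n$ and a map $f\in\operatorname{Hol}(D,D)$ without fixed points such that $T(f)$ is a nondegenerate real segment in $\partial D$. Thus $\{f^k\}$ does not converge, and $T(f)\not\subset\operatorname{Ch}(x_0)=\{x_0\}$ for every $x_0\in\partial D$.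
\end{theorem}

The next theorem says what survives without regularity. A real affine subspace $p+V\subset\mathbb{C}^n$ is \emph{totally real} if $V\cap iV=\{0\}$.

\begin{theorem}\label{thm:positive}
Let $D\subset\mathbb{C}^n$ be a bounded convex domain, with no regularity assumed on $\partial D$, and let $f\in\operatorname{Hol}(D,D)$ have no fixed points. There are a nonempty compact convex set $F_f\subset\partial D$ and a complex supporting hyperplane $H\supset F_f$ such that every limit map $h$ of $f$ satisfies $\overline{h(D)}\cap F_f\ne\emptyset$. Consequently: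
\begin{itemize}
\item[(a)] If $D$ is strictly $\mathbb{C}$-linearly convex, then all limit maps are constant. The set $T(f)\subset F_f\subset H$ is compact and connected, its convex hull lies in $\partial D$, and its real affine hull is totally real of dimension at most $n-1$. In particular, for $n=1$ the set $T(f)$ is a point and the conjecture holds.
\item[(b)] If every complex supporting hyperplane meets $\partial D$ in exactly one point, then $\{f^k\}$ converges to a constant $x_0\in\partial D$.
\item[(c)] If every boundary point has a unique complex supporting hyperplane (for example, if $\partial D$ is $C^1$), then $T(f)\subset\operatorname{Ch}(x_0)$ for some $x_0\in\partial D$.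
\end{itemize}
\end{theorem}

Part (c) extends the $C^2$ and $C^{1,\alpha}$ results quoted above to $C^1$ boundaries; in particular the conjecture holds for strictly $\mathbb{C}$-linearly convex domains with $C^1$ boundary. Theorem~\ref{thm:positive} also locates the gap in the conjecture. The dynamics is tied to \emph{one} supporting hyperplane $H$. Where the supporting hyperplane is unique, $\operatorname{Ch}(x)=H\cap\partial D$ and nothing is lost. At a corner, $\operatorname{Ch}(x)=\{x\}$ may hold only because several hyperplanes intersect in $x$, while $H\cap\partial D$ is large. The restrictions in part (a) are the only ones.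

\begin{theorem}\label{thm:class}
For each $n\ge2$ there is one bounded convex strictly $\mathbb{C}$-linearly convex domain $D\subset\mathbb{C}^n$ such that for every nonempty compact connected set $E\subset\{y\in\mathbb{R}^{n-1}:|y|\le1\}$ there is a fixed-point-free $f\in\operatorname{Hol}(D,D)$ with
\[
T(f)=\{(iy,0):y\in E\}\subset\mathbb{C}^{n-1}\times\mathbb{C}.
\]
Up to complex affine automorphisms of $\mathbb{C}^n$, the target sets of fixed-point-free self-maps of bounded convex strictly $\mathbb{C}$-linearly convex domains in $\mathbb{C}^n$ are exactly the sets $iE\times\{0\}$ with $E\subset\mathbb{R}^{n-1}$ nonempty, compact and connected. In particular the bound $n-1$ in Theorem~\ref{thm:positive}(a) is sharp.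
\end{theorem}

Section~\ref{sec:model} shows the counterexample on an unbounded model in $\mathbb{C}^2$. The domain and the maps are built in Sections~\ref{sec:domain} and~\ref{sec:maps}. Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}, which depends only on Section~\ref{sec:prelim}, and Theorem~\ref{thm:class} in Section~\ref{sec:class}.

\section{Supporting hyperplanes}\label{sec:prelim}

We use two textbook facts about a nonempty open convex set $G\subset\mathbb{C}^n$.
\begin{itemize}
\item[(C1)] If $a\in\overline G$, $b\in G$ and $0<t\le1$, then $(1-t)a+tb\in G$.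
\item[(C2)] (Hahn--Banach.) If $A$ is a nonempty convex set disjoint from $G$, there are a nonzero complex linear functional $L$ and $\kappa\in\mathbb{R}$ with $\operatorname{Re}L<\kappa$ on $G$ and $\operatorname{Re}L\ge\kappa$ on $A$. (A real linear functional $\lambda$ is the real part of $L(v)=\lambda(v)-i\lambda(iv)$.)
\end{itemize}
With $A=\{x\}$, (C2) gives a complex supporting hyperplane at every $x\in\partial D$. A hyperplane $H$ that supports $D$ at $x$ also supports it at every point of $H\cap\partial D$, with the same $L$.

\begin{lemma}\label{lem:segment}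
If $H$ is a complex supporting hyperplane and $p,q\in H\cap\partial D$, then $[p,q]\subset\partial D$. Hence, if $p\in\partial D$ is not an endpoint of a nondegenerate segment contained in $\partial D$, then $\operatorname{Ch}(p)=\{p\}$.
\end{lemma}

\begin{proof}
Let $L$ define $H$. On $[p,q]\subset\overline D$ the function $\operatorname{Re}L$ equals $\operatorname{Re}L(p)$, a value that it does not take on $D$. So $[p,q]\subset\overline D\setminus D$. For the second statement, apply the first to one hyperplane $H$ at $p$ and any $q\in\operatorname{Ch}(p)\subset H\cap\partial D$.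
\end{proof}

In particular, a domain whose boundary contains no segment, such as the ball, satisfies the hypothesis of Theorem~\ref{thm:positive}(b). A counterexample must have segments in its boundary.

\begin{lemma}\label{lem:max}
Let $h\colon D\to\mathbb{C}^n$ be holomorphic with $h(D)\subset\partial D$, and let $z\in D$. Then $h(D)\subset H'$ for every complex supporting hyperplane $H'$ at $h(z)$. Hence $h(D)\subset\operatorname{Ch}(h(z))$.
\end{lemma}

\begin{proof}
Let $L'$ define $H'$. Then $\operatorname{Re}L'\circ h\le\operatorname{Re}L'(h(z))$ on $D$, with equality at $z$. A nonconstant holomorphic function on a domain is open, so its real part has no maximum. Thus $L'\circ h$ is constant.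
\end{proof}

\section{A model in $\mathbb{C}^2$}\label{sec:model}

Write points of $\mathbb{C}^2$ as $(z,w)$ with $z=x+iy$ and $u=\operatorname{Re}w$. Let $R=e^{50}$, let $\Delta=\{w:|w|^2<u/R\}$ be the disc with diameter $[0,1/R]$, and consider the unbounded convex domain
\[
W=\{(z,w): w\in\Delta,\ x<u\}.
\]
At $p=(i\eta,0)$ with $\eta\in\mathbb{R}$, both $L_0=-w$ and $L_1=z-w$ have negative real part on $W$ and real part $0$ at $p$. The hyperplanes $\{w=0\}$ and $\{z-w=i\eta\}$ meet only in $p$. So every point of the line $i\mathbb{R}\times\{0\}$ is strictly $\mathbb{C}$-linearly convex, although the whole line lies in the single hyperplane $\{w=0\}$. We want orbits that wander along this line.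

Take $f(z,w)=(c(w),w/2)$ with $c$ holomorphic on $\Delta$. Since $w/2\in\Delta$, we have $f(W)\subset W$ as soon as $\operatorname{Re}c<0$, and
\[
f^k(z,w)=\bigl(c(2^{1-k}w),\,2^{-k}w\bigr).
\]
We need $\operatorname{Re}c(w)\to0$ from below as $w\to0$, while $\operatorname{Im}c$ keeps oscillating. In the coordinate $s=\log(1/w)=a+ib$ the disc $\Delta$ lies in the half-strip $a>50$, $|b|<\pi/2$, and $w\mapsto w/2$ becomes $s\mapsto s+\log2$. The first guess $c=i\sin s$ fails, because its real part $-\cos a\,\sinh b$ does not tend to $0$. The remedy is to slow the oscillation down. Write $\log s=\ell+i\theta$. Then $\ell\to\infty$ as $w\to0$, but now the imaginary part is small, $|\theta|\le|b|/a<2/a$, and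
\[
\operatorname{Re}\bigl(i\sin(\tfrac12\log s)\bigr)=-\cos(\ell/2)\sinh(\theta/2)
\]
has modulus at most $\frac12|\theta|\cosh\frac12\le|\theta|<2/a$. It takes both signs, so we add a term of the same order with a definite sign: $\operatorname{Re}(-4/s)=-4a/(a^2+b^2)$ lies in $[-4/a,-3.9/a]$. For
\[
c(w)=i\sin(\tfrac12\log s)-\frac4s
\]
we obtain $-6/a<\operatorname{Re}c<-1/a$, so $f(W)\subset W$. For real $w>0$ the number $s_k=\log(1/w)+(k-1)\log2$ is real, and the first coordinate of $f^k(z,w)$ has real part $-4/s_k\to0$ and imaginary part $\sin(\frac12\log s_k)$. Since $\log s_k\to\infty$ with steps tending to $0$, the orbit accumulates at every point of the segment $i[-1,1]\times\{0\}$.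

The model is not a counterexample: $W$ is unbounded, and $\partial W$ contains the half-plane $\{x\le0,\ w=0\}$. We must cut $W$ down to a bounded convex domain $D$ in which all boundary segments lie on the line $i\mathbb{R}\times\{0\}$, and which still contains the curve $\{(c(w),w/2)\}$. The cut on the side $x<0$ has to leave room of order $1/a=1/\log(1/|w|)$, and this is not an accident of our choice of $c$. Suppose that $|\operatorname{Re}c(w)|\le M|w|^\alpha$ on $\Delta$ for some $M,\alpha>0$, and regard $c$ as a function of $s$. The disc $\Delta$ corresponds to $e^a\cos b>R$, which contains the closed disc of radius $1$ about every large real $s_0$. The formula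
\[
\frac{dc}{ds}(s_0)=\frac1\pi\int_0^{2\pi}\operatorname{Re}c(s_0+e^{i\varphi})\,e^{-i\varphi}\,d\varphi
\]
gives $|dc/ds(s_0)|\le2Me^{-\alpha(s_0-1)}$. This is integrable in $s_0$, so $c$ has a limit along the real axis and the orbits with real $w$ converge. The rate $1/a$, in contrast, is not integrable. So $D$ will be bounded on the side $x<0$ by a hypersurface of the type $u=e^{-C/|x|}$, tangent to infinite order to $\{u=0\}$, and on the side $x>0$ by a hypersurface of the type $u=x$, which makes the corner; see Figure~\ref{fig:slice}.

\begin{figure}[ht]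
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!15] plot[domain=2.9:0.6,samples=40] ({-\x},{12*exp(-6/\x)}) -- (0,0) -- plot[domain=0:1.3,samples=20] (\x,{\x+0.25*\x*\x}) -- cycle;
\draw[thick] plot[domain=2.9:0.6,samples=40] ({-\x},{12*exp(-6/\x)}) -- (0,0) -- plot[domain=0:1.3,samples=20] (\x,{\x+0.25*\x*\x});
\draw[dashed] (-3.1,0) -- (2,0) node[right] {$u=0$};
\draw[dashed] (-0.3,-0.3) -- (1.6,1.6) node[right] {$u=x$};
\foreach \x in {1.4,1.2,1.04,0.9,0.78,0.66,0.55} \fill ({-\x},{12*exp(-3/\x)}) circle (0.035);
\node at (0,1.1) {$D$};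
\end{tikzpicture}
\caption{Schematic slice, not to scale, of the domain $D\subset\mathbb{C}^2$ of Section~\ref{sec:domain} near a boundary point $(i\eta,0)$, in the coordinates $x=\operatorname{Re}z$ (horizontal) and $u=\operatorname{Re}w$ (vertical), with $\operatorname{Im}z=\eta$ and $\operatorname{Im}w=0$. The boundary is tangent to infinite order to $u=0$ on the left and has a corner at the origin. The dashed lines are the traces of two real supporting hyperplanes. The dots are the $(x,u)$-coordinates of an orbit, which approaches along the flat side while $\operatorname{Im}z$ oscillates.}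
\label{fig:slice}
\end{figure}

\section{A domain with one totally real face}\label{sec:domain}

Fix $n\ge2$ and $d=n-1$. Use coordinates $(z,w)\in\mathbb{C}^d\times\mathbb{C}$, $z=x+iy$ with $x,y\in\mathbb{R}^d$, and $u=\operatorname{Re}w$. Put $R=e^{50d}$ and
\[
g(y)=\frac1R\Bigl(1-\frac{|y|^2}4\Bigr)\quad(|y|\le2),\qquad
\rho(t)=\frac{24\sqrt d}{\log(1/t)}\quad(0<t\le\tfrac1R),\qquad\rho(0)=0.
\]
The function $g$ is strictly concave. The function $\rho$ is continuous and strictly increasing on $[0,1/R]$. It is concave: $\rho'(t)=24\sqrt d\,/(t\log^2(1/t))$, and the denominator increases, since its derivative is $\log(1/t)\,(\log(1/t)-2)>0$ when $\log(1/t)\ge50d$.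

We first build a base in the variables $(w,y)$, with a concave function $\tau$ that measures depth in the base, and then bound $x$ in terms of $\tau$. Strict concavity of $\tau$ away from $w=0$ is what removes unwanted boundary segments.

\subsection*{The base}
Let
\[
Q=\{(w,y)\in\mathbb{C}\times\mathbb{R}^d: u\ge0,\ |y|\le2,\ |w|^2\le u\,g(y)\}.
\]
Over each $y$ this is a closed disc with diameter $[0,g(y)]$, which shrinks to the point $0$ as $|y|\to2$. On $Q$ we have: $w=0$ if and only if $u=0$; $w=0$ if $|y|=2$; and $u^2\le|w|^2\le u/R$, so $u\le1/R$. Thus $Q$ is compact. Define $\tau\colon Q\to\mathbb{R}$ by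
\[
\tau(w,y)=u-\frac{|w|^2}{g(y)}\quad(|y|<2),\qquad\tau(w,y)=0\quad(|y|=2).
\]
Then $0\le\tau\le u\le1/R$, and $\tau$ is continuous; at points with $|y|=2$ this follows from $0\le\tau\le u$, because $u=0$ there. Let
\[
B=\{(w,y):|y|<2,\ |w|^2<u\,g(y)\}=\{q\in Q:\tau(q)>0\}.
\]
This set is open in $\mathbb{C}\times\mathbb{R}^d$, and $u>0$ on $B$.

\begin{lemma}\label{lem:base}
Let $q_0=(w_0,y_0)\ne q_1=(w_1,y_1)$ be points of $Q$, not both with $w=0$. Let $0<t<1$ and $q_t=(1-t)q_0+tq_1=(w_t,y_t)$. Then $q_t\in B$ and $\tau(q_t)>(1-t)\tau(q_0)+t\tau(q_1)$.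
\end{lemma}

\begin{proof}
Write $g_j=g(y_j)$, $u_j=\operatorname{Re}w_j$ and $\bar g=(1-t)g_0+tg_1$, and read $|w_j|^2/g_j$ as $0$ if $g_j=0$ (then $w_j=0$), so that $\tau(q_j)=u_j-|w_j|^2/g_j$ in all cases. For an index $j$ with $w_j\ne0$ we have $u_j>0$, $g_j>0$ and $|y_j|<2$. Hence $u_t=\operatorname{Re}w_t>0$, $w_t\ne0$, $|y_t|<2$ and $g(y_t)\ge\bar g>0$. We claim that
\begin{equation}\label{eq:joint}
\frac{|w_t|^2}{g(y_t)}\le\frac{|w_t|^2}{\bar g}\le(1-t)\frac{|w_0|^2}{g_0}+t\,\frac{|w_1|^2}{g_1},
\end{equation}
with at least one strict inequality. If $g_0,g_1>0$, then $w_t/\bar g$ is the average of $w_0/g_0$ and $w_1/g_1$ with weights $(1-t)g_0/\bar g$ and $tg_1/\bar g$, and expanding the square gives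
\[
(1-t)\frac{|w_0|^2}{g_0}+t\,\frac{|w_1|^2}{g_1}-\frac{|w_t|^2}{\bar g}=\frac{t(1-t)g_0g_1}{\bar g}\,\Bigl|\frac{w_0}{g_0}-\frac{w_1}{g_1}\Bigr|^2\ge0.
\]
If $g_0=0$, then $w_t=tw_1$ and $\bar g=tg_1$, and the second inequality in \eqref{eq:joint} is an equality; the case $g_1=0$ is symmetric. If $y_0\ne y_1$, then $g(y_t)>\bar g$ by strict concavity and $w_t\ne0$, so the first inequality is strict. If $y_0=y_1$, then $g_0=g_1>0$ and $w_0\ne w_1$, so the second is strict. Subtracting \eqref{eq:joint} from $u_t=(1-t)u_0+tu_1$ gives $u_t-|w_t|^2/g(y_t)>(1-t)\tau(q_0)+t\tau(q_1)\ge0$, which proves both assertions.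
\end{proof}

\subsection*{The domain}
With $\tau=\tau(w,y)$, let
\begin{align*}
D&=\{(x+iy,w):(w,y)\in B,\ |x|<\rho(\tau),\ x_j+|x|^2<\tau\ (j=1,\dots,d)\},\\
\widehat D&=\{(x+iy,w):(w,y)\in Q,\ |x|\le\rho(\tau),\ x_j+|x|^2\le\tau\ (j=1,\dots,d)\},\\
F&=\{(iy,0):|y|\le2\}.
\end{align*}
The condition $|x|<\rho(\tau)$ is the flat side, and the conditions $x_j+|x|^2<\tau$ make the corner; the term $|x|^2$ keeps the sets $\{x_j+|x|^2=\tau\}$ free of segments in the $x$-directions. By continuity of $\tau$ and $\rho$, the set $D$ is open and $\widehat D$ is compact, so $\overline D\subset\widehat D$. Since $u>0$ on $D$, we have $D\cap F=\emptyset$. For $|y|<2$ and $0<\varepsilon<g(y)$ the point $(iy,\varepsilon)$ is in $D$. So $D\ne\emptyset$ and, letting $\varepsilon\to0$ and taking closures, $F\subset\partial D$.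

\begin{lemma}\label{lem:domain}
If $p_0\ne p_1$ are points of $\widehat D$, not both in $F$, then $p_t=(1-t)p_0+tp_1\in D$ for $0<t<1$.
\end{lemma}

\begin{proof}
Let $x^{(0)},x^{(1)},x^{(t)}$ be the $x$-parts and $q_0,q_1,q_t$ the $(w,y)$-parts of $p_0,p_1,p_t$, and let $\tau_j=\tau(q_j)$. A point of $\widehat D$ with $w=0$ has $\tau=0$, hence $|x|\le\rho(0)=0$, and so lies in $F$. Therefore $q_0$ and $q_1$ do not both have $w=0$.

Suppose $q_0\ne q_1$. By Lemma~\ref{lem:base}, $q_t\in B$ and $\tau(q_t)>\bar\tau:=(1-t)\tau_0+t\tau_1$. Since $\rho$ is concave and strictly increasing,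
\[
|x^{(t)}|\le(1-t)\rho(\tau_0)+t\rho(\tau_1)\le\rho(\bar\tau)<\rho(\tau(q_t)),
\]
and since $x\mapsto x_j+|x|^2$ is convex, $x^{(t)}_j+|x^{(t)}|^2\le\bar\tau<\tau(q_t)$.

Suppose $q_0=q_1=q$. Then $x^{(0)}\ne x^{(1)}$, which forces $\rho(\tau(q))>0$, so $q\in B$. Strict convexity of the Euclidean ball gives $|x^{(t)}|<\rho(\tau(q))$, and strict convexity of $x\mapsto x_j+|x|^2$ gives $x^{(t)}_j+|x^{(t)}|^2<\tau(q)$.
\end{proof}

\begin{proposition}\label{prop:domain}
The set $D$ is a bounded convex domain, every nondegenerate segment contained in $\partial D$ lies in $F$, and $D$ is strictly $\mathbb{C}$-linearly convex.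
\end{proposition}

\begin{proof}
Convexity follows from Lemma~\ref{lem:domain}, because $D\subset\widehat D\setminus F$. If $[p_0,p_1]\subset\partial D$ with $p_0\ne p_1$, the lemma forces $p_0,p_1\in F$, and $F$ is convex.

Let $p\in\partial D$. If $p\notin F$, then $p$ lies on no nondegenerate boundary segment, and $\operatorname{Ch}(p)=\{p\}$ by Lemma~\ref{lem:segment}. If $p=(i\eta,0)\in F$, let $L_0(z,w)=-w$ and $L_j(z,w)=z_j-w$ for $1\le j\le d$. On $D$,
\[
\operatorname{Re}L_0=-u<0,\qquad\operatorname{Re}L_j=x_j-u<\tau-|x|^2-u\le0,
\]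
while all $\operatorname{Re}L_j$ vanish at $p$. So $L_0,\dots,L_d$ define complex supporting hyperplanes at $p$, and these intersect in $\{w=0,\ z_j=i\eta_j\ (1\le j\le d)\}=\{p\}$.
\end{proof}

\begin{remark}
The corner conditions cannot be dropped. Let $D'$ be defined by $(w,y)\in B$ and $|x|<\rho(\tau)$ only, and let $L=\alpha\cdot z+\beta w$ define a supporting hyperplane of $D'$ at $p=(i\eta,0)$ with $|\eta|<2$. As $p$ is a relative interior point of $F\subset\overline{D'}$, the function $\operatorname{Re}L$ is constant on $F$, so $\operatorname{Im}\alpha=0$. For small $\varepsilon>0$ the points $(x+i\eta,\varepsilon)$ with $|x|<\rho(\varepsilon/2)$ lie in $D'$, so $\alpha\cdot x+\varepsilon\operatorname{Re}\beta<0$ for these $x$; since $\rho(\varepsilon/2)/\varepsilon\to\infty$, this forces $\alpha=0$. The only supporting hyperplane at $p$ is $\{w=0\}$, and $\operatorname{Ch}(p)\supset F$.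
\end{remark}

\section{Slowly oscillating self-maps}\label{sec:maps}

We replace the sine of the model by a general function. Let $\Sigma=\{S\in\mathbb{C}:|\operatorname{Im}S|<1\}$ and let $Y=(Y_1,\dots,Y_d)\colon\Sigma\to\mathbb{C}^d$ be holomorphic with
\begin{equation}\label{eq:Y}
Y(\mathbb{R})\subset\mathbb{R}^d,\qquad|Y(t)|\le1\ \ (t\in\mathbb{R}),\qquad|Y_j'|\le1\ \text{ on }\Sigma\ \ (1\le j\le d).
\end{equation}
Since $\Sigma$ is convex, each $Y_j$ is $1$-Lipschitz and $Y$ is $\sqrt d$-Lipschitz on $\Sigma$. Let $\omega(Y)\subset\mathbb{R}^d$ be the cluster set of $Y$ at $+\infty$, that is, the set of limits of sequences $Y(t_m)$ with real $t_m\to+\infty$.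

Let $\Delta=\{w:|w|^2<u/R\}$. If $(z,w)\in D$, then $|w|^2<u\,g(y)\le u/R$, so $w\in\Delta$. For $w\in\Delta$ we have $u>0$ and $|w|<1/R$. Hence, with principal branches, $s=\log(1/w)=a+ib$ and $\log s=\ell+i\theta$ satisfy
\begin{equation}\label{eq:s}
a=\log\frac1{|w|}>50d,\qquad|b|<\frac\pi2,\qquad|\theta|\le\frac{|b|}a<\frac2a<1.
\end{equation}
So $\log s\in\Sigma$, and we may define holomorphic maps on $\Delta$ and on $D$ by
\[
c_j(w)=iY_j(\log s)-\frac4s,\qquad c=(c_1,\dots,c_d),\qquad f(z,w)=\bigl(c(w),\tfrac w2\bigr).
\]

\begin{proposition}\label{prop:maps}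
The map $f$ sends $D$ into $D$, has no fixed points, all its limit maps are constant, and $T(f)=\{(i\eta,0):\eta\in\omega(Y)\}$.
\end{proposition}

\begin{proof}
Let $(z,w)\in D$ and $f(z,w)=(x'+iy',w')$, so that $w'=w/2$ and $u'=\operatorname{Re}w'=u/2$.

\emph{Real parts.} We have $x_j'=-\operatorname{Im}Y_j(\ell+i\theta)-4a/|s|^2$. Since $Y_j(\ell)$ is real, $|\operatorname{Im}Y_j(\ell+i\theta)|\le|Y_j(\ell+i\theta)-Y_j(\ell)|\le|\theta|<2/a$. Since $b^2<3$ and $a>50$, we have $a^2\le|s|^2<1.002\,a^2$, so $3.9/a\le4a/|s|^2\le4/a$. Therefore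
\begin{equation}\label{eq:real}
-\frac6a<x_j'<-\frac1a,\qquad|x'|<\frac{6\sqrt d}a,\qquad|x'|^2<\frac{36d}{a^2}<\frac1a,
\end{equation}
the last step because $a>36d$. In particular $x_j'+|x'|^2<0$ for all $j$.

\emph{Imaginary parts.} We have $y_j'=\operatorname{Re}Y_j(\ell+i\theta)+4b/|s|^2$. By \eqref{eq:s}, $\sqrt d\,|\theta|<2\sqrt d/(50d)\le0.04$ and $4\sqrt d\,|b|/|s|^2<2\pi\sqrt d/(50d)^2<0.01$. Hence
\[
|y'|\le|Y(\ell)|+\sqrt d\,|\theta|+\sqrt d\,\frac{4|b|}{|s|^2}\le1.05,
\]
so $g(y')\ge(1-1.05^2/4)/R>0.72/R$ and $1/g(y')<1.4R$. This is why $F$ has radius $2$ while $|Y|\le1$.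

\emph{Depth in the base.} The point $w$ may be arbitrarily close to $\partial\Delta$, but halving it gains a factor: $u'=u/2>R|w|^2/2=2R|w'|^2$. Thus $u'-|w'|^2/g(y')>0.6R|w'|^2>|w'|^2>0$. So $(w',y')\in B$ and $\tau':=\tau(w',y')>|w'|^2$.

\emph{The conditions on $x'$.} From $\tau'>|w'|^2$ we get $\log(1/\tau')<2\log(1/|w'|)=2a+2\log2<4a$, so $\rho(\tau')>6\sqrt d/a>|x'|$ by \eqref{eq:real}. Also $x_j'+|x'|^2<0<\tau'$. Hence $f(z,w)\in D$.

\emph{Dynamics.} A fixed point would have $w=w/2$, but $0\notin\Delta$. By induction, $f^k(z,w)=(c(2^{1-k}w),2^{-k}w)$, and the value of $s$ at $2^{1-k}w\in\Delta$ is $s_k=\log(1/w)+(k-1)\log2$. Let $t_k=\log(k\log2)\in\mathbb{R}$. On a compact subset of $D$ the function $\log(1/w)$ is bounded, so $s_k/(k\log2)\to1$, $\log s_k-t_k\to0$ and $4/s_k\to0$, all uniformly. Since $Y$ is Lipschitz on $\Sigma$,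
\[
f^k(z,w)-\bigl(iY(t_k),0\bigr)\to0\qquad\text{uniformly on compact subsets of }D.
\]
Hence a subsequence $\{f^{k_m}\}$ converges exactly when $Y(t_{k_m})$ does, and the limit maps are the constants $(i\eta,0)$ with $\eta$ a cluster point of the sequence $Y(t_k)$. Finally $t_k\uparrow\infty$ and $t_{k+1}-t_k=\log(1+1/k)\to0$, so for $t\in[t_k,t_{k+1}]$ we have $|Y(t)-Y(t_k)|\le\sqrt d\log(1+1/k)\to0$. The cluster set of the sequence $Y(t_k)$ is therefore $\omega(Y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $D$ from Proposition~\ref{prop:domain} and $Y(S)=(\sin(S/2),0,\dots,0)$. On $\Sigma$ we have $|\frac12\cos(S/2)|\le\frac12\cosh\frac12<1$, so \eqref{eq:Y} holds, and $\omega(Y)=[-1,1]\times\{0\}$. By Proposition~\ref{prop:maps}, $T(f)=\{(i\eta_1,0,\dots,0):-1\le\eta_1\le1\}$.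
\end{proof}

\section{A horofunction and the face $F_f$}\label{sec:positive}

In this section $D$ is any bounded convex domain and $f\in\operatorname{Hol}(D,D)$ has no fixed points. With no regularity of $\partial D$ we rely only on convexity and on intrinsic properties of the Kobayashi distance. The plan is to construct a positive function $P$ on $D$ that does not decrease along orbits, and to take for $F_f$ the part of $\partial D$ that is shared by all its superlevel sets.

\subsection*{The Kobayashi distance}
Let $K$ be the Kobayashi distance of $D$, normalized so that the distance from $0$ to $\zeta$ in the unit disc $\mathbb{D}$ is $\operatorname{artanh}|\zeta|$. We use the following facts.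
\begin{itemize}
\item[(K1)] On a bounded convex domain, $K$ equals both the one-disc Lempert function and the Carath\'eodory distance (Lempert 1982; Royden and Wong; see also the books of Abate and of Jarnicki and Pflug). That is, for $z,w\in D$,
\begin{align*}
\tanh K(z,w)&=\inf\{t\in[0,1):\exists\,\varphi\in\operatorname{Hol}(\mathbb{D},D),\ \varphi(0)=w,\ \varphi(t)=z\}\\
&=\sup\{|\Phi(z)|:\Phi\in\operatorname{Hol}(D,\mathbb{D}),\ \Phi(w)=0\}.
\end{align*}
\item[(K2)] $K$ is complete, and its balls are relatively compact in $D$.
\end{itemize}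
The first formula in (K1) has three direct consequences. First, $K(\phi(z),\phi(w))\le K(z,w)$ for $\phi\in\operatorname{Hol}(D,D)$: compose the discs with $\phi$. Second, $K$ is continuous: if the Euclidean ball of radius $\delta$ about $w$ lies in $D$, a linear disc gives $\tanh K(z,w)\le|z-w|/\delta$ on it. Third, the balls $\{K(\cdot,w)<\sigma\}$ are convex. Indeed, let $K(a_1,w),K(a_2,w)<\sigma$, and choose discs $\varphi_j$ with $\varphi_j(0)=w$, $\varphi_j(t_j)=a_j$ and $t_j<\tanh\sigma$. Fix $t$ with $\max(t_1,t_2)<t<\tanh\sigma$ and replace $\varphi_j(\zeta)$ by $\varphi_j(t_j\zeta/t)$, so that $\varphi_j(t)=a_j$. For $0\le\lambda\le1$ the disc $(1-\lambda)\varphi_1+\lambda\varphi_2$ lies in $D$ by convexity and shows that $K((1-\lambda)a_1+\lambda a_2,w)\le\operatorname{artanh}t<\sigma$.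

Recall also that an upper semicontinuous function $D\to[-\infty,\infty)$ is \emph{plurisubharmonic} if its restriction to each complex line is subharmonic. The functions $\log|\Phi|$ with $\Phi$ holomorphic are plurisubharmonic (we allow $\equiv-\infty$), and the class is closed under upper semicontinuous suprema, positive multiples and locally uniform limits.

\subsection*{The horofunction}
Since $f$ has no fixed point, there is no $K$-ball that it is known to preserve. We perturb $f$ to maps that have fixed points $w_\nu$, and pass to the limit in the balls centered at $w_\nu$ as their centers escape and their radii grow.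

\begin{lemma}\label{lem:horo}
There is a continuous function $P\colon D\to(0,\infty)$ such that, with $G_r=\{P>r\}$ for $r>0$:
\begin{itemize}
\item[(P1)] $P\circ f\ge P$;
\item[(P2)] each $G_r$ is open and convex;
\item[(P3)] $-P$ is plurisubharmonic;
\item[(P4)] each $G_r$ is nonempty.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $z_0\in D$ and let $f_\nu=(1-\frac1\nu)f+\frac1\nu z_0$ for $\nu\ge2$. By (C1) the compact convex set $(1-\frac1\nu)\overline D+\frac1\nu z_0$ lies in $D$, and it contains $f_\nu(D)$. By Brouwer's theorem $f_\nu$ has a fixed point $w_\nu\in D$. Since $f_\nu\to f$ uniformly, an accumulation point of $(w_\nu)$ in $D$ would be fixed by $f$. So $w_\nu$ leaves every compact subset of $D$. By (K2), $K(z_0,w_\nu)\to\infty$, and by the triangle inequality $K(\cdot,w_\nu)\to\infty$ locally uniformly. Put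
\[
P_\nu(z)=e^{2K(z_0,w_\nu)-2K(z,w_\nu)}.
\]
The functions $\log P_\nu$ are $2$-Lipschitz for $K$ and vanish at $z_0$. By the Arzel\`a--Ascoli theorem, after passing to a subsequence, $\log P_\nu$ converges locally uniformly, so $P_\nu\to P$ with $P$ continuous, positive and finite.

(P1) We have $K(f_\nu(z),w_\nu)=K(f_\nu(z),f_\nu(w_\nu))\le K(z,w_\nu)$, that is, $P_\nu(f_\nu(z))\ge P_\nu(z)$. Let $\nu\to\infty$ and use $f_\nu(z)\to f(z)\in D$.

(P2) Let $a_1,a_2\in G_r$ and choose $r'>r$ with $P(a_1),P(a_2)>r'$. For large $\nu$ both points lie in $\{P_\nu>r'\}$, which is a $K$-ball centered at $w_\nu$, hence convex. So $P_\nu>r'$ on $[a_1,a_2]$, and $P\ge r'>r$ there.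

(P3) By the second formula in (K1), $\log\tanh K(\cdot,w_\nu)$ is a supremum of functions $\log|\Phi|$. It is continuous with values in $[-\infty,0)$, so it is plurisubharmonic. As $\sigma\to\infty$,
\[
\log\tanh\sigma=\log(1-e^{-2\sigma})-\log(1+e^{-2\sigma})=-2e^{-2\sigma}\bigl(1+O(e^{-4\sigma})\bigr).
\]
Therefore $\frac12e^{2K(z_0,w_\nu)}\log\tanh K(\cdot,w_\nu)=-P_\nu\,(1+O(e^{-4K(\cdot,w_\nu)}))\to-P$ locally uniformly.

(P4) Fix $m>0$. For $\nu$ with $K(z_0,w_\nu)>m$, choose by (K1) a disc $\varphi_\nu$ with $\varphi_\nu(0)=z_0$, $\varphi_\nu(t_\nu)=w_\nu$ and $m<\operatorname{artanh}t_\nu\le K(z_0,w_\nu)+1$. Let $\beta=\tanh m<t_\nu$ and $q_\nu=\varphi_\nu(\beta)$. Then $K(z_0,q_\nu)\le m$. The automorphism $\zeta\mapsto(\zeta+\beta)/(1+\beta\zeta)$ of $\mathbb{D}$ sends $0$ to $\beta$ and $(t_\nu-\beta)/(1-\beta t_\nu)$ to $t_\nu$, so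
\[
K(q_\nu,w_\nu)\le\operatorname{artanh}\frac{t_\nu-\beta}{1-\beta t_\nu}=\operatorname{artanh}t_\nu-m\le K(z_0,w_\nu)+1-m.
\]
Thus $P_\nu(q_\nu)\ge e^{2m-2}$. By (K2) the sequence $(q_\nu)$ has a limit point $q\in D$, and $P(q)\ge e^{2m-2}$. As $m$ is arbitrary, $P$ is unbounded.
\end{proof}

\begin{example}
Let $D=\mathbb{D}$, $z_0=0$ and $w_\nu\to1$. With $\delta_\nu=\tanh K(z,w_\nu)=|z-w_\nu|/|1-\overline{w_\nu}z|$, the identities $e^{2\sigma}=\frac{1+\tanh\sigma}{1-\tanh\sigma}$ and $1-\delta_\nu^2=(1-|z|^2)(1-|w_\nu|^2)/|1-\overline{w_\nu}z|^2$ give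
\[
P_\nu(z)=\frac{(1+|w_\nu|)^2}{(1+\delta_\nu)^2}\cdot\frac{1-|z|^2}{|1-\overline{w_\nu}z|^2}\ \longrightarrow\ \frac{1-|z|^2}{|1-z|^2}=\operatorname{Re}\frac{1+z}{1-z}.
\]
So $P$ is the Poisson kernel, the $G_r$ are discs tangent to $\partial\mathbb{D}$ at $1$, and their closures shrink to $\{1\}$.
\end{example}

\subsection*{The face}
Let $F_f=\bigcap_{r>0}\overline{G_r}$, with closures taken in $\mathbb{C}^n$.

\begin{lemma}\label{lem:face}
The set $F_f$ is a nonempty compact convex subset of $\partial D$, and $\overline{h(D)}\cap F_f\ne\emptyset$ for every limit map $h$. In particular, the value of a constant limit map lies in $F_f$.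
\end{lemma}

\begin{proof}
By (P2), (P4) and boundedness of $D$, the $\overline{G_r}$ are nonempty compact convex sets that decrease in $r$; so $F_f$ is nonempty, compact and convex. On $D\cap\overline{G_r}$ we have $P\ge r$, and $P$ is finite, so $F_f\cap D=\emptyset$. Let $h=\lim f^{k_j}$, and choose $z_m\in G_m$ for $m=1,2,\dots$. By (P1), $f^k(z_m)\in G_m$ for all $k$, so $h(z_m)\in\overline{G_m}$. An accumulation point of the bounded sequence $h(z_m)$ lies in $\overline{h(D)}$ and in every $\overline{G_r}$.
\end{proof}

By (C2), any convex subset of $\partial D$ lies in a \emph{real} supporting hyperplane $\{\operatorname{Re}L=\kappa\}$, but $\operatorname{Im}L$ may vary on it. A side of a square in $\mathbb{C}$ lies in no complex hyperplane, since these are points. What excludes such a set as $F_f$ is (P3). If a complex line meets $F_f$ in a segment and also enters $D$, then on that line $P$ is positive, superharmonic, and in effect equal to $+\infty$ on a boundary segment, so it would be infinite inside.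

\begin{lemma}\label{lem:hull}
Let $p$ be a relative interior point of $F_f$, let $p+V$ be the real affine hull of $F_f$, and let $A=p+V+iV$. Then $A\cap D=\emptyset$, and there is a complex supporting hyperplane $H\supset A\supset F_f$.
\end{lemma}

\begin{proof}
Suppose that $q=p+v_1+iv_2\in D$ with $v_1,v_2\in V$. Choose $t\in(0,1)$ so small that $p-\frac t{1-t}v_1\in F_f$ and that $v=tv_2$ satisfies $p+\sigma v\in F_f$ for $|\sigma|\le2$. By (C1),
\[
p+iv=(1-t)\Bigl(p-\frac t{1-t}v_1\Bigr)+tq\in D.
\]
Let $U=\{\sigma+i\mu:|\sigma|<1,\ 0<\mu<\frac12\}$. For $\zeta=\sigma+i\mu\in\overline U$ we have $|\sigma/(1-\mu)|\le2$ and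
\[
p+\zeta v=(1-\mu)\Bigl(p+\frac\sigma{1-\mu}v\Bigr)+\mu(p+iv).
\]
So $p+\zeta v\in\overline D$ for $\zeta\in\overline U$, and $p+\frac i4v\in D$ by (C1).

The bottom side of $U$ is mapped into $\partial D$, where $P$ is not defined, so we push the rectangle into $D$ toward a point where $P$ is large. Fix $r>0$ and $z_r\in G_r$, and for $0<\varepsilon<1$ let
\[
\psi_\varepsilon(\zeta)=(1-\varepsilon)(p+\zeta v)+\varepsilon z_r.
\]
By (C1) for $D$, $\psi_\varepsilon(\overline U)\subset D$. For $\sigma\in[-1,1]$ we have $p+\sigma v\in F_f\subset\overline{G_r}$, so (C1) for $G_r$ gives $\psi_\varepsilon(\sigma)\in G_r$. Thus $P\circ\psi_\varepsilon$ is continuous and positive on $\overline U$, superharmonic on $U$ by (P3), and greater than $r$ on $[-1,1]$. The function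
\[
\chi(\sigma+i\mu)=\cos\Bigl(\frac{\pi\sigma}2\Bigr)\,\frac{\sinh(\frac\pi4-\frac{\pi\mu}2)}{\sinh\frac\pi4}
\]
is harmonic, at most $1$ on $[-1,1]$, zero on the other three sides of $U$, and positive at $i/4$. The superharmonic function $P\circ\psi_\varepsilon-r\chi$ is positive on $\partial U$, so by the minimum principle $P(\psi_\varepsilon(i/4))\ge r\chi(i/4)$. Letting $\varepsilon\to0$ gives $P(p+\frac i4v)\ge r\chi(i/4)$. This holds for every $r>0$, although $P$ is finite at $p+\frac i4v\in D$. Hence $A\cap D=\emptyset$.

Let $L$ and $\kappa$ be given by (C2) for $D$ and $A$. Since $\operatorname{Re}L$ is bounded below on the affine space $A$, it vanishes on the direction space $V+iV$. This space is complex and $\operatorname{Im}L(v')=-\operatorname{Re}L(iv')$, so $L$ vanishes on it. As $p\in A\cap\overline D$, we have $\operatorname{Re}L(p)=\kappa$. So $H=\{L=L(p)\}$ is a complex supporting hyperplane at $p$, and it contains $A$.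
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
The first statement is Lemmas~\ref{lem:face} and~\ref{lem:hull}. We keep $p$, $V$, $H$ and $z_0$. Every limit map $h$ has $h(D)\subset\partial D$ by compact divergence, so Lemma~\ref{lem:max} applies to it.

(a) Lemma~\ref{lem:max} gives $h(D)\subset\operatorname{Ch}(h(z))=\{h(z)\}$, so all limit maps are constant, and $T(f)\subset F_f\subset H$ by Lemma~\ref{lem:face}. The convex hull of $T(f)$ lies in the convex set $F_f\subset\partial D$.

Let $z_k=f^k(z_0)$. By Montel's theorem $T(f)$ is the cluster set of the bounded sequence $(z_k)$, so it is compact. We claim that $z_{k+1}-z_k\to0$. Otherwise $|z_{k_j+1}-z_{k_j}|\ge\varepsilon>0$ along a subsequence for which $f^{k_j}$ converges to a constant $\xi$; but then $z_{k_j}=f^{k_j}(z_0)\to\xi$ and $z_{k_j+1}=f^{k_j}(f(z_0))\to\xi$. Now suppose that $T(f)$ is the union of nonempty compact sets $T_1,T_2$ at distance $3\delta>0$, and let $N_1,N_2$ be their $\delta$-neighborhoods, which are at distance at least $\delta$. For large $k$ we have $z_k\in N_1\cup N_2$ and $|z_{k+1}-z_k|<\delta$,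 so the sequence eventually stays in one $N_j$ and cannot cluster in the other. Hence $T(f)$ is connected.

Next, $V$ is totally real. Suppose $0\ne v\in V\cap iV$, so that $v$ and $-iv$ are in $V$. Let $L'$ define any complex supporting hyperplane at $p$. Then $\operatorname{Re}L'$ attains its maximum over $F_f$ at the relative interior point $p$, so it vanishes on $V$. Thus $\operatorname{Re}L'(v)=0$ and $\operatorname{Im}L'(v)=\operatorname{Re}L'(-iv)=0$. It follows that $p+\sigma v\in F_f\cap\operatorname{Ch}(p)$ for small real $\sigma\ne0$, contrary to $\operatorname{Ch}(p)=\{p\}$.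

A real basis $v_1,\dots,v_m$ of a totally real space is linearly independent over $\mathbb{C}$: if $\sum(\alpha_j+i\beta_j)v_j=0$ with real $\alpha_j,\beta_j$, then $\sum\alpha_jv_j=-i\sum\beta_jv_j\in V\cap iV=\{0\}$. So $\dim_{\mathbb{R}}V=\dim_{\mathbb{C}}(V+iV)\le n-1$, because $p+V+iV\subset H$. The affine hull of $T(f)$ is contained in $p+V$, hence is totally real of dimension at most $n-1$. For $n=1$ we get $V=\{0\}$, so $T(f)=\{p\}$ and $\{f^k\}$ converges.

(b) By Lemma~\ref{lem:max}, $h(D)$ lies in a set $H'\cap\partial D$, which is a point. So $h$ is constant, with value in $F_f\subset H\cap\partial D=\{x_0\}$. Thus $T(f)=\{x_0\}$.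

(c) Let $h$ be a limit map, $z\in D$, and $H'$ the complex supporting hyperplane at $h(z)$. By Lemma~\ref{lem:max}, $\overline{h(D)}\subset H'$, so by Lemma~\ref{lem:face} there is $\xi\in F_f\cap H'$. Both $H$ and $H'$ support $D$ at $\xi$, so $H'=H$ by uniqueness. Hence $T(f)\subset H\cap\partial D$, and this set equals $\operatorname{Ch}(x_0)$ for any $x_0\in F_f$, again by uniqueness. If $\partial D$ is $C^1$ and $L$ defines a complex supporting hyperplane at $x$, then $\Pi=\ker\operatorname{Re}L$ is the real tangent space of $\partial D$ at $x$, and $\ker L=\Pi\cap i\Pi$ is determined by $x$.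
\end{proof}

\begin{remark}
The domain of Section~\ref{sec:domain} violates the hypothesis of (b), since $\{w=0\}\cap\partial D\supset F$, and that of (c), since $L_0$ and $L_1$ define different hyperplanes at the points of $F$. By Theorem~\ref{thm:counter}, the conclusions of (b) and (c) fail for it.
\end{remark}

\section{All continua occur}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $D$ be the domain of Section~\ref{sec:domain}, which depends only on $n$, and let $d=n-1$. Let $E$ be a nonempty compact connected subset of the closed unit ball of $\mathbb{R}^d$. By Proposition~\ref{prop:maps} it suffices to find $Y$ satisfying \eqref{eq:Y} with $\omega(Y)=E$. We first find a Lipschitz path that slows down and clusters exactly on $E$, and then make it holomorphic by convolution with a Gaussian, which costs only a bounded factor on the strip $\Sigma$.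

\emph{A sequence.} For $\delta>0$, a $\delta$-chain is a finite sequence in $E$ with steps shorter than $\delta$. The points that can be joined to a given point by a $\delta$-chain form a subset of $E$ that is open and has open complement, so it is all of $E$. For $m=1,2,\dots$ let $N_m\subset E$ be a finite $\frac1m$-net. At stage $m$, start from the last point of the previous stage (from any point if $m=1$) and run through all points of $N_m$ by $\frac1m$-chains, adding at least one term. This gives a sequence $(e_i)_{i\ge1}$ in $E$ with $|e_{i+1}-e_i|\to0$. Its cluster set is contained in the closed set $E$, and it is all of $E$ because each point of $E$ is within $\frac1m$ of a term of stage $m$.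

\emph{A path.} Let $\gamma\colon\mathbb{R}\to\mathbb{R}^d$ be equal to $e_1$ on $(-\infty,6]$, satisfy $\gamma(6i)=e_i$, and be affine on each $[6i,6i+6]$. Then $|\gamma|\le1$, and off the nodes $|\gamma'|\le\frac26=\frac13$ and $\gamma'(t)\to0$ as $t\to+\infty$. On $[6i,6i+6]$ we have $|\gamma(t)-e_i|\le|e_{i+1}-e_i|$, so the cluster set of $\gamma$ at $+\infty$ is $E$.

\emph{Smoothing.} Put
\[
Y(S)=\pi^{-1/2}\int_{\mathbb{R}}\gamma(t)\,e^{-(S-t)^2}\,dt,\qquad S\in\Sigma.
\]
On $\Sigma$ we have $|e^{-(S-t)^2}|=e^{(\operatorname{Im}S)^2}e^{-(\operatorname{Re}S-t)^2}\le e\cdot e^{-(\operatorname{Re}S-t)^2}$, so the integral converges locally uniformly and $Y$ is holomorphic. For real $S$, $Y(S)$ is a weighted average of values of $\gamma$, so it is real and $|Y(S)|\le1$. Since $\partial_Se^{-(S-t)^2}=-\partial_te^{-(S-t)^2}$, differentiation under the integral and integration by parts give $Y'(S)=\pi^{-1/2}\int\gamma'(t)e^{-(S-t)^2}dt$, hence $|Y_j'|\le e/3<1$ on $\Sigma$. So \eqref{eq:Y} holds. For real $t$,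
\[
|Y(t)-\gamma(t)|\le\pi^{-1/2}\int_{\mathbb{R}}|\gamma(t-\sigma)-\gamma(t)|\,e^{-\sigma^2}\,d\sigma.
\]
The integrand is at most $2e^{-\sigma^2}$, and for fixed $\sigma$ it tends to $0$ as $t\to+\infty$, because $|\gamma(t-\sigma)-\gamma(t)|\le|\sigma|\sup_{[t-|\sigma|,\infty)}|\gamma'|$. By dominated convergence $Y(t)-\gamma(t)\to0$, so $\omega(Y)=E$. This proves the first statement.

\emph{Classification.} If $\Theta$ is a complex affine automorphism of $\mathbb{C}^n$, then $\Theta$ carries complex supporting hyperplanes of a domain $D_1$ to those of $\Theta(D_1)$, and $T(\Theta\circ f\circ\Theta^{-1})=\Theta(T(f))$; so all hypotheses are invariant. Let $T(f)$ be a target set as in the theorem. By Theorem~\ref{thm:positive}(a) it is nonempty, compact and connected, and its affine hull $p'+V'$ is totally real of dimension $m\le n-1$. A real basis $v_1,\dots,v_m$ of $V'$ is linearly independent over $\mathbb{C}$, as shown in the proof of that theorem. Extend it to a complex basis of $\mathbb{C}^n$, and let $\Theta$ send $p'$ to $0$, with linear part sending the $j$-th basis vector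 to $i$ times the $j$-th standard basis vector. Then $\Theta(T(f))\subset i\mathbb{R}^m\times\{0\}\subset i\mathbb{R}^{n-1}\times\{0\}$ has the stated form. Conversely, if $E\subset\mathbb{R}^{n-1}$ is nonempty, compact and connected, then $\lambda E$ lies in the unit ball for some $\lambda>0$, the set $i\lambda E\times\{0\}$ is a target set by the first statement, and the dilation by $1/\lambda$ carries it to $iE\times\{0\}$. Taking for $E$ the closed unit ball of $\mathbb{R}^{n-1}$ gives a target set whose affine hull has dimension $n-1$.
\end{proof}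

\begin{thebibliography}{9}

\bibitem{Abate}
Marco Abate, \emph{The Kobayashi distance in holomorphic dynamics and operator theory}, arXiv:1509.01363 (2015).

\end{thebibliography}
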